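# Wreath products of zigzag algebras from cyclotomic KLR algebras of affine type

All algebras are over $\mathbb C$ and modules are left modules. For graded modules, $\mathrm{Hom}$ and $\mathrm{End}$ mean all homomorphisms, of all degrees.

## 1. Good words and the algebra $H_n$

### 1.1 KLR algebras with translation-invariant scalars

Let $\hat I=I\cup\{0\}$ be the vertex set of a simply laced affine Dynkin diagram, with affine node $0$ and Cartan matrix $(a_{ij})_{i,j\in\hat I}$. Type $\hat A_1$, with $a_{01}=a_{10}=-2$, is included. Let $\delta=\sum_{i\in\hat I}n_i\alpha_i$ be the null root, so $n_0=1$, and put $m=\sum_i n_i$. Since $\sum_j a_{ij}n_j=0$,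
$$\sum_{j\ne i}(-a_{ij})\,n_j=2n_i\qquad(i\in\hat I).\tag{1}$$
We use the scalars
$$Q_{ij}(u,v)=c_{ij}(u-v)^{-a_{ij}}\ (i\ne j),\quad c_{ij}\in\{\pm1\},\quad c_{ij}c_{ji}=(-1)^{a_{ij}},\qquad Q_{ii}=0 .\tag{2}$$
Then $Q_{ij}(u,v)=Q_{ji}(v,u)$, and $Q_{ij}(u+t,v+t)=Q_{ij}(u,v)$. The second property, invariance under translation, will be used constantly.

**Definition 1.1 (KLR algebra).** Let $\beta\in\bigoplus_{\hat I}\mathbb N\alpha_i$ have height $r$. A word of weight $\beta$ is $\mathbf j=(j_1,\dots,j_r)\in\hat I^r$ with $\sum\alpha_{j_k}=\beta$. A permutation $w$ moves the letter in position $k$ to position $w(k)$. The algebra $R(\beta)$ is generated by orthogonal idempotents $e(\mathbf j)$ with sum $1$, by $x_1,\dots,x_r$, which commute with each other and with the $e(\mathbf j)$, and by $\tau_1,\dots,\tau_{r-1}$ with $\tau_ke(\mathbf j)=e(s_k\mathbf j)\tau_k$, subject to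

- $(\tau_kx_l-x_{s_k(l)}\tau_k)e(\mathbf j)=(\delta_{l,k+1}-\delta_{l,k})\,\delta_{j_k,j_{k+1}}e(\mathbf j)$;
- $\tau_k^2e(\mathbf j)=Q_{j_k,j_{k+1}}(x_k,x_{k+1})e(\mathbf j)$, and $\tau_k\tau_l=\tau_l\tau_k$ for $|k-l|>1$;
- $(\tau_{k+1}\tau_k\tau_{k+1}-\tau_k\tau_{k+1}\tau_k)e(\mathbf j)=\delta_{j_k,j_{k+2}}\dfrac{Q_{j_kj_{k+1}}(x_k,x_{k+1})-Q_{j_kj_{k+1}}(x_{k+2},x_{k+1})}{x_k-x_{k+2}}e(\mathbf j)$.

It is graded by $\deg e(\mathbf j)=0$, $\deg x_k=2$, $\deg\tau_ke(\mathbf j)=-a_{j_kj_{k+1}}$.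

For example, $R(a\alpha_j)$ is the nilHecke algebra: there $\tau_k^2=0$ and
$$\tau_kf=s_k(f)\tau_k+\partial_k(f),\qquad \partial_k(f)=\frac{s_kf-f}{x_k-x_{k+1}},\qquad\text{so}\quad \tau_kf\tau_k=\partial_k(f)\tau_k .$$

For weights $\beta_1,\dots,\beta_n$ let $e(\beta_1,\dots,\beta_n)$ be the sum of the $e(\mathbf j)$ over concatenations $\mathbf j$ of words of weights $\beta_1,\dots,\beta_n$; write $e(\delta^n)$ if all $\beta_k=\delta$. Induction is $M\circ N=R(\beta+\beta')e(\beta,\beta')\otimes_{R(\beta)\otimes R(\beta')}(M\boxtimes N)$. For each permutation $w$ fix a reduced word and let $\tau_w$ be the corresponding product of the $\tau_k$.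

**(K1)** (Khovanov–Lauda, Rouquier) $R(\beta_1+\dots+\beta_n)e(\beta_1,\dots,\beta_n)$ is a free right $R(\beta_1)\otimes\dots\otimes R(\beta_n)$-module with basis $\tau_w$, $w$ running over the minimal left coset representatives. In particular $R(\beta)e(\mathbf j)$ is a free right $\mathbb C[x]$-module on all $\tau_we(\mathbf j)$. The polynomial representation (recalled in Section 7) is faithful. Polynomials symmetric within each color are central: if $f$ depends on one set of variables for each color and is symmetric in each set, then the element equal on each $e(\mathbf j)$ to $f$ evaluated at the $x_k$ grouped by their colors $j_k$ is central.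

**Definition 1.2 (cyclotomic quotient).** $R^{\Lambda_0}(\beta)$ is the quotient of $R(\beta)$ by all $x_1e(\mathbf j)$ with $j_1=0$ and all $e(\mathbf j)$ with $j_1\ne0$. It is also written $R^{\Lambda_0}_\lambda$, or $R^{\Lambda_0}_{Q,\lambda}$, with $\lambda=\Lambda_0-\beta$. We write $\mathrm{pr}=R^{\Lambda_0}(\beta)\otimes_{R(\beta)}-$, and $B:=R^{\Lambda_0}(\delta)$.

### 1.2 Good words

**Definition 1.3.** A word of weight $\delta$ is good if it starts with $0$. Put $C_\delta=R(\delta)/(e(\mathbf j):\mathbf j\text{ not good})$.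

**Lemma 1.4.** In $C_\delta$ the element $z:=x_1$ is central, and $x_k\mapsto x_k+z$, $\tau_k\mapsto\tau_k$, $e(\mathbf j)\mapsto e(\mathbf j)$ defines an isomorphism $C_\delta\cong B[z]$.

*Proof.* The letter $0$ occurs once in a word of weight $\delta$. If $\mathbf j$ is good then $s_1\mathbf j$ is not, so $\tau_1=0$ in $C_\delta$; the other $\tau_k$ commute with $x_1$. So $x_1$ is central. By (2) all relations are unchanged if a central element is added to all $x_k$, and $B$ kills non-good words, so the map $C_\delta\to B[z]$ is well defined. The inverse sends $z\mapsto x_1$, $x_k\mapsto x_k-x_1$, $\tau_k\mapsto\tau_k$, $e(\mathbf j)\mapsto e(\mathbf j)$; it is well defined for the same reason, since $x_1\mapsto0$. $\square$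

Through this inverse we regard $B\subset C_\delta$: it is the subalgebra generated by the $x_k-x_1$, the $\tau_k$ and the $e(\mathbf j)$.

**Definition 1.5.** Let $\Delta=C_\delta$ as an $(R(\delta),C_\delta)$-bimodule, $D_n=C_\delta^{\otimes n}=B^{\otimes n}[z_1,\dots,z_n]$, and
$$H_n:=\mathrm{End}_{R(n\delta)}(\Delta^{\circ n})^{op}.$$
For $\sigma\in S_n$ let $\hat\sigma\in S_{nm}$ be the block permutation, so that $\ell(\hat\sigma)=m^2\ell(\sigma)$ and $\widehat{\sigma\rho}=\hat\sigma\hat\rho$.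

**Lemma 1.6.** (a) As a right $D_n$-module,
$$e(\delta^n)\Delta^{\circ n}=\bigoplus_{\sigma\in S_n}\tau_{\hat\sigma}D_n\quad\text{is free on the }\tau_{\hat\sigma}.\tag{3}$$
(b) $H_n$ is the whole space (3). It is the quotient algebra of $e(\delta^n)R(n\delta)e(\delta^n)$ by the two-sided ideal $e(\delta^n)R(n\delta)J$, where $J\subset R(\delta)^{\otimes n}$ is the ideal generated by the idempotents with a non-good block. $D_n$ is the subalgebra given by $\sigma=1$.

(c) There are natural algebra maps $D_{k-1}\otimes H_l\otimes D_{n-k-l+1}\to H_n$ (put $H_l$ in positions $k,\dots,k+l-1$).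

(d) For $t\in\mathbb C$ the automorphism $T_t:x_k\mapsto x_k+t$ of $R(n\delta)$ acts on $H_n$, fixes the $\tau_{\hat\sigma}$ and $B^{\otimes n}$, and sends $z_k\mapsto z_k+t$.

*Proof.* (a) By (K1), $\Delta^{\circ n}=\bigoplus_w\tau_w\otimes D_n$ over minimal coset representatives $w$. Let $\mathbf j=(\mathbf j^1,\dots,\mathbf j^n)$ have good blocks, and suppose that the shuffle $w\mathbf j$ is again a concatenation of words of weight $\delta$. The first block of $w\mathbf j$ contains exactly one $0$, while every $\mathbf j^b$ that contributes letters to it contributes a prefix, hence its initial $0$. So only one $\mathbf j^b$ contributes, and it contributes all its letters. Continue with the next block: $w=\hat\sigma$ for some $\sigma$. Conversely every $\hat\sigma$ is such a representative.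

(b) We have $\Delta^{\circ n}=R(n\delta)e(\delta^n)/R(n\delta)J$. An endomorphism is determined by the image $v\in e(\delta^n)\Delta^{\circ n}$ of the generator, and $v$ is allowed exactly if $Jv=0$. By (3) every word occurring in $e(\delta^n)\Delta^{\circ n}$ has good blocks, so $J\cdot e(\delta^n)\Delta^{\circ n}=0$ and every $v$ is allowed. The same vanishing says $J\,e(\delta^n)R(n\delta)e(\delta^n)\subset R(n\delta)J$, so $e(\delta^n)R(n\delta)J$ is a two-sided ideal. If $f_v$ denotes the endomorphism with $1\mapsto v$, then $f_{v'}(f_v(1))=vv'$, so the opposite of composition is multiplication in the quotient.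

(c) is induced by $R(\delta)^{\otimes(k-1)}\otimes R(l\delta)\otimes R(\delta)^{\otimes(n-k-l+1)}\to R(n\delta)$. (d) holds because $T_t$ preserves $J$ and fixes the $\tau_k$, the $e(\mathbf j)$ and the differences $x_k-x_l$. $\square$

### 1.3 The case $\hat{\mathfrak{sl}}_2$, $n=2$, by hand

Here $\delta=\alpha_0+\alpha_1$, the only good word is $01$, and $Q_{01}=Q_{10}=c(u-v)^2$ with $c=\pm1$. By (K1), $e(01)R(\delta)e(01)=\mathbb C[x_1,x_2]$, and the ideal generated by $e(10)$ meets it in the ideal generated by $\tau_1^2e(01)=c(x_1-x_2)^2e(01)$. So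
$$C_\delta=\mathbb C[z,y]/(y^2),\quad z=x_1,\ y=x_2-x_1,\qquad B=\mathbb C[y]/(y^2).$$
Thus $D_2=\mathbb C[z_1,z_2,y_1,y_2]/(y_1^2,y_2^2)$ with $x_1=z_1$, $x_2=z_1+y_1$, $x_3=z_2$, $x_4=z_2+y_2$ on $e(0101)$, and $H_2=D_2\oplus\tau D_2$ with $\tau=\tau_2\tau_1\tau_3\tau_2e(0101)$. Put $u=z_1-z_2$.

In $H_2$ any product ending in $\tau_1e(0101)$ or $\tau_3e(0101)$ is zero, since these produce the non-good block $10$. So the braid relations give
$$\tau_2\tau_1\tau_2=\frac{Q_{01}(x_1,x_2)-Q_{01}(x_3,x_2)}{x_1-x_3}=c(x_1+x_3-2x_2)=-c(u+2y_1),$$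
$$\tau_2\tau_3\tau_2=-\frac{Q_{10}(x_2,x_3)-Q_{10}(x_4,x_3)}{x_2-x_4}=-c(x_2+x_4-2x_3)=-c(u+y_1+y_2).$$
Now move $x_1$ and $x_2$ through $\tau$. Only the crossings $\tau_1,\tau_3$ on the word $0011$ are equally colored, so
$$\tau x_1=\tau_2(x_2\tau_1-1)\tau_3\tau_2=x_3\tau-\tau_2\tau_3\tau_2=z_2\tau+c(u+y_1+y_2),$$
$$\tau x_2=\tau_2\tau_1(x_4\tau_3-1)\tau_2=x_4\tau-\tau_2\tau_1\tau_2=x_4\tau+c(u+2y_1).$$
Subtracting, $\tau y_1=y_2\tau+c(y_1-y_2)$. Finally $\tau^2=\tau_2\,\tau_1\tau_3\,c(x_2-x_3)^2\,\tau_3\tau_1\,\tau_2=c\,\tau_2\,\partial_1\partial_3\big((x_2-x_3)^2\big)\,\tau_1\tau_3\tau_2$. Since $\partial_3((x_2-x_3)^2)=2x_2-x_3-x_4$ and $\partial_1(x_2)=1$, we get $\tau^2=2c\tau$. Therefore $s:=\tau-c$ satisfies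
$$s^2=1,\qquad sy_1=y_2s,\qquad sz_1=z_2s+c(y_1+y_2).\tag{4}$$
So $H_2$ contains the wreath product $(\mathbb C[y]/(y^2))\wr S_2$, and together with $z_1,z_2$ it generates $H_2$.

### 1.4 From $H_n$ to cyclotomic quotients

If $L$ is a module over some $R^{\Lambda_0}(\beta)$, then $H_n$ acts on $\mathrm{pr}(L\circ\Delta^{\circ n})$, a module over $R^{\Lambda_0}(\beta+n\delta)$. We shall show three things. In every simply laced affine type a truncation of $H_n$ contains a wreath product with $S_n$. For a well-chosen one-dimensional weight space of the basic representation and its simple module $L$, the truncated $H_n$ surjects onto the endomorphism algebra of a progenerator. In that image the $z_k$ become superfluous. This answers a question asked in Cautis and Licata, "Vertex operators and 2-representations of quantum affine algebras", arXiv:1112.6189 (2011).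

## 2. The algebras $B'_\Gamma(n)$ and the weights $w\cdot\Lambda_0-n\delta$

Let $\Gamma\subset SL_2(\mathbb C)$ be a nontrivial finite subgroup. Under the McKay correspondence the irreducible representations of $\Gamma$ are the vertices $\hat I=I\cup\{0\}$ of a simply laced affine Dynkin diagram, $0$ being the trivial representation, and the multiplicity of $i$ in $\mathbb C^2\otimes j$ is $-a_{ij}$ for $i\ne j$. Let $\mathfrak g$ be the finite-type Lie algebra of $I$, $\widehat{\mathfrak g}$ the affine Kac–Moody algebra, $W$ the affine Weyl group, acting linearly on weights (no shift), and $V_{\Lambda_0}$ the basic representation.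

**Definition 2.1.** $\Lambda^*=\Lambda^*(\mathbb C^2)$ is graded with $\mathbb C^2$ in degree $1$. Put $B_\Gamma=e(\Lambda^*\rtimes\mathbb C[\Gamma])e$ with $e=\sum_{i\in\hat I}e_i$, $e_i\in\mathbb C[\Gamma]$ a primitive idempotent projecting onto one copy of $i$, and let $\mathsf P_i=B_\Gamma e_i$. Put $B'_\Gamma=\mathrm{End}_{B_\Gamma}(\bigoplus_{i\in I}\mathsf P_i)$, omitting the affine node. This is a superalgebra with parity given by degree mod $2$. Let $B'_\Gamma(n)=\mathbb C[S_n]\ltimes {B'_\Gamma}^{\otimes n}$, with the super tensor product and with $S_n$ permuting the factors with the Koszul sign rule.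

For $\Gamma=\{\pm1\}$ we have $I=\{1\}$ and $\mathbb C^2=2\cdot\mathrm{sign}$, so the degree-$1$ part of $B'_\Gamma$ is $0$ and $B'_\Gamma=\mathbb C[c]/(c^2)$, $\deg c=2$.

**Problem.** Prove or disprove: for each $n\in\mathbb N$ there is some weight $\lambda=w\cdot\Lambda_0-n\delta$ (and some choice of scalars $Q$) such that $R^{\Lambda_0}_{Q,\lambda}$ is Morita equivalent to $B'_\Gamma(n)$.

The statement is true. Let $\mathsf Q$ be the root lattice of $\mathfrak g$, $\Phi_+$ the set of positive roots, $(\cdot,\cdot)$ the form with $(\alpha,\alpha)=2$ on roots, and $t_\gamma\in W$ ($\gamma\in\mathsf Q$) the translation with $t_\gamma\Lambda_0=\Lambda_0+\gamma-\frac12(\gamma,\gamma)\delta$.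

**Theorem A.** Let $n\ge1$ and $\gamma\in\mathsf Q$ with $(\gamma,\alpha_i)\le-(n-1)$ for all $i\in I$ (e.g. $\gamma=-N\cdot2\rho$, $N\gg0$). For $Q$ as in (2) and $\lambda=t_\gamma\Lambda_0-n\delta$, $R^{\Lambda_0}_{Q,\lambda}$ is Morita equivalent to $B'_\Gamma(n)$. For $n=0$, every $\lambda\in W\Lambda_0$ works.

**Theorem B.**

1. For $Q$ as in (2) and $n\ge1$, the conclusion of Theorem A holds for every $\gamma\in\mathsf Q$ such that for each $\alpha\in\Phi_+$ either $(\gamma,\alpha)\le-(n-1)$ or $(\gamma,\alpha)\ge n$. In particular for $n=1$ every $w\in W$ works.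
2. In types $D,E$, Theorem A and (1) hold for every homogeneous choice of scalars $Q$.
3. One cannot allow all $w$: for $\mathfrak g=\mathfrak{sl}_2$, $R^{\Lambda_0}_{Q,\Lambda_0-2\delta}$ is not Morita equivalent to $B'_\Gamma(2)$, for any homogeneous $Q$. So for $\mathfrak{sl}_2$, $n=2$ and $Q$ as in (2), the weights $t_\gamma\Lambda_0-2\delta$ that work are exactly those with $\gamma\ne0$.

The first nontrivial instance can be seen by hand: for $\Gamma=\{\pm1\}$ and $n=1$, Section 1.3 gives $R^{\Lambda_0}_{\Lambda_0-\delta}=B=\mathbb C[y]/(y^2)\cong B'_\Gamma=B'_\Gamma(1)$.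

## 3. Categorification facts, weights, and the case $n=0$

Put $F_iX=\mathrm{pr}(X\circ R(\alpha_i))$ and $E_iX=e(\beta-\alpha_i,\alpha_i)X$. One has $\mathrm{pr}(\mathrm{pr}(M\circ N)\circ N')=\mathrm{pr}(M\circ N\circ N')$. Hence for a word $\mathbf j$ of weight $\theta$ and length $r$, $F_{\mathbf j}:=F_{j_r}\cdots F_{j_1}$ satisfies $F_{\mathbf j}X=\mathrm{pr}(X\circ R(\theta)e(\mathbf j))$. Divided powers are $F_j^{(a)}X=\mathrm{pr}(X\circ R(a\alpha_j)\varepsilon_{j^a})$ with $\varepsilon_{j^a}$ a primitive degree-$0$ idempotent of the nilHecke algebra; $F_j^a\cong(F_j^{(a)})^{\oplus a!}$ up to shifts. We use the following textbook facts, where $(qX)_d=X_{d-1}$.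

- **(K2)** (Kang–Kashiwara, Webster) $E_i,F_i$ are exact and preserve projectives; $R^{\Lambda_0}(\beta)$ is finite-dimensional. If $a=\langle\lambda,\alpha_i^\vee\rangle\ge0$, then on $R^{\Lambda_0}_\lambda$-mod $E_iF_i\cong q^{-2}F_iE_i\oplus\bigoplus_{k=0}^{a-1}q^{2k}\mathrm{Id}$; if $a\le0$, then up to shifts $F_iE_i\cong E_iF_i\oplus\mathrm{Id}^{\oplus-a}$. For $i\ne j$, $E_iF_j\cong F_jE_i$ up to shift.
- **(K3)** (Kang–Kashiwara, Webster) $\bigoplus_\lambda K_0(R^{\Lambda_0}_\lambda\text{-proj})$ is the standard integral form $U_{\mathbb Z}(\mathfrak n^-)v_{\Lambda_0}$ of $V_{\Lambda_0}$, weight by weight, with $[F_i]=f_i$, $[E_i]=e_i$. So $R^{\Lambda_0}_\lambda\ne0$ iff $\lambda$ is a weight, and it has $\dim(V_{\Lambda_0})_\lambda$ simple modules. As $F_i$ is left adjoint to $E_i$, $([P],[P'])=\dim\mathrm{Hom}(P,P')$ is the contravariant form with $(v_{\Lambda_0},v_{\Lambda_0})=1$. We call $(v,v)$ the norm of $v$.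
- **(K4)** (Kashiwara, *Biadjointness in cyclotomic Khovanov–Lauda–Rouquier algebras*; Webster) $F_i$ is also right adjoint to $E_i$ up to shift. As $E_i$ is exact, $F_i$ preserves injectives.
- **(K5)** (Kac, *Infinite dimensional Lie algebras*, §12) The weights of $V_{\Lambda_0}$ are $t_\gamma\Lambda_0-k\delta$ ($\gamma\in\mathsf Q$, $k\ge0$), with multiplicity the number of $I$-multipartitions of $k$; and $W\Lambda_0=\{t_\gamma\Lambda_0\}$.

**Which weights occur.** Write $\theta\in\bigoplus_{\hat I}\mathbb Z\alpha_i$ as $\theta=\bar\theta+p\delta$ with $\bar\theta\in\mathsf Q$ and $p$ the coefficient of $\alpha_0$. Expanding $t_{\gamma-\bar\theta}\Lambda_0$ gives $t_\gamma\Lambda_0-k\delta-\theta=t_{\gamma-\bar\theta}\Lambda_0-\big(k+p+(\gamma,\bar\theta)-\frac12(\bar\theta,\bar\theta)\big)\delta$. So by (K5)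
$$t_\gamma\Lambda_0-k\delta-\theta\ \text{ is a weight}\iff k+p+(\gamma,\bar\theta)-\tfrac12(\bar\theta,\bar\theta)\ge0.\tag{5}$$

**Proposition 3.1 (the case $n=0$).** For $\mu\in W\Lambda_0$ there is a sequence $j_1,\dots,j_r$ and integers $a_k>0$ such that $F_{j_r}^{(a_r)}\cdots F_{j_1}^{(a_1)}\mathbb C$ is a graded projective $R^{\Lambda_0}_\mu$-module with endomorphism ring $\mathbb C$. The algebra $R^{\Lambda_0}_\mu$ is a matrix algebra.

*Proof.* Write $\mu=w\Lambda_0$, $w=s_{j_r}\cdots s_{j_1}$ reduced and of minimal length in its coset modulo $\langle s_i\mid i\in I\rangle$, the stabilizer of $\Lambda_0$. Each right factor $w_k=s_{j_k}\cdots s_{j_1}$ is again minimal in its coset (otherwise $w$ could be shortened), and consecutive ones lie in different cosets, having different lengths. Put $a_k=\langle w_{k-1}\Lambda_0,\alpha_{j_k}^\vee\rangle=\langle\Lambda_0,w_{k-1}^{-1}\alpha_{j_k}^\vee\rangle$. As $s_{j_k}w_{k-1}>w_{k-1}$, $w_{k-1}^{-1}\alpha_{j_k}$ is a positive root,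 so $a_k\ge0$; and $a_k\ne0$ because the cosets differ. Also $w_{k-1}\Lambda_0+\alpha_{j_k}=w_{k-1}(\Lambda_0+w_{k-1}^{-1}\alpha_{j_k})$ is not a weight. So if $v$ has weight $w_{k-1}\Lambda_0$, then $e_{j_k}v=0$ and $e_{j_k}^{(a_k)}f_{j_k}^{(a_k)}v=v$, and $f_{j_k}^{(a_k)}$ preserves the norm. Hence $f_{j_r}^{(a_r)}\cdots f_{j_1}^{(a_1)}v_{\Lambda_0}$ has norm $1$, that is, the projective module has endomorphism ring $\mathbb C$. It is indecomposable, and $R^{\Lambda_0}_\mu$ has only one simple module by (K3), (K5). So it is a progenerator and $R^{\Lambda_0}_\mu$ is a matrix algebra. $\square$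

Since $B'_\Gamma(0)=\mathbb C$, this settles $n=0$. From now on $n\ge1$.

## 4. Zigzag algebras and the removal of signs

The finite diagram $I$ is a tree, and $i\sim j$ denotes neighbors in it.

**Definition 4.1.** The zigzag algebra $Z_I$ has basis $e_i,c_i$ ($i\in I$) and $a_{ij}\in e_iZ_Ie_j$ ($i\sim j$). The $e_i$ are orthogonal idempotents with sum $1$, $c_i\in e_iZ_Ie_i$, $a_{ij}a_{ji}=c_i$, all other products of $a$'s and $c$'s are $0$; $\deg a_{ij}=1$, $\deg c_i=2$.

(The arrows $a_{ij}$ carry the same letter as the Cartan integers; $|a_{ij}|$ always means the integer.) If $|I|=1$, $Z_I=\mathbb C[c]/(c^2)$. If $I=\{1,2\}$ is of type $A_2$, $Z_I$ has basis $e_1,e_2,a_{12},a_{21},c_1,c_2$. In general $\dim e_iZ_Ie_j=|a_{ij}|$.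

If instead $a_{ij}a_{ji}=t_{ij}c_i$ with all $t_{ij}\ne0$, the algebra is still isomorphic to $Z_I$. Replace $c_i$ by $\rho_ic_i$ with $\rho_j/\rho_i=t_{ji}/t_{ij}$ on each edge, which is possible on a tree; then $a_{ij}a_{ji}=uc_i$ and $a_{ji}a_{ij}=uc_j$ with the same $u$ for the edge, and rescaling $a_{ij}$ removes $u$. Also $Z_I\cong Z_I^{op}$ via $a_{ij}\leftrightarrow a_{ji}$; super opposites only change the $t_{ij}$ by signs.

**Lemma 4.2.** $B'_\Gamma\cong Z_I$ as graded algebras.

*Proof.* Up to opposite, $B'_\Gamma=e_I(\Lambda^*\rtimes\Gamma)e_I$ with $e_I=\sum_{i\in I}e_i$. The dimension of $e_i(\Lambda^d\rtimes\Gamma)e_j$ is the multiplicity of $i$ in $\Lambda^d\mathbb C^2\otimes j$: it is $\delta_{ij}$, $[i\sim j]$, $\delta_{ij}$ for $d=0,1,2$, as $\Lambda^2\mathbb C^2$ is trivial. By degree and because $I$ is a tree, the only products in question are $a_{ij}a_{ji}\in\mathbb Cc_i$, and we must show that they are nonzero. Let $\omega$ span $\Lambda^2$ and $t:\Lambda^2\rtimes\Gamma\to\mathbb C$,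 $t(\omega g)=\delta_{g,1}$. As $\Gamma$ fixes $\omega$, $t(xg)=t(gx)$ for $g\in\Gamma$. Let $0\ne a=\sum v_gg\in\Lambda^1\rtimes\Gamma$. Choose $g$ with $v_g\ne0$ and $w\in\mathbb C^2$ with $v_g\wedge gw\ne0$, and let $b=wg^{-1}$. Since $v_hh\cdot wg^{-1}=(v_h\wedge hw)\,hg^{-1}$, only $h=g$ contributes to the coefficient of $1\in\Gamma$, so $t(ab)\ne0$. For $a=a_{ij}=e_iae_j$ we get $0\ne t(e_iae_jb)=t(a\,e_jbe_i)$, so $a_{ij}\cdot e_jbe_i\ne0$, and $e_jbe_i\in\mathbb Ca_{ji}$. $\square$

**Lemma 4.3.** $B'_\Gamma(n)$ is isomorphic to the ordinary wreath product $Z_I\wr S_n:=Z_I^{\otimes n}\rtimes S_n$ (no signs).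

*Proof.* By Lemma 4.2, $B'_\Gamma(n)$ is the super wreath product of $Z_I$. Choose $b:I\to\mathbb Z/2$ with $b(i)\ne b(j)$ for $i\sim j$, possible on a tree. Then a homogeneous $a\in e_iZ_Ie_j$ has parity $|a|=b(i)+b(j)$. With $\varrho=\sum(-1)^{b(i)}e_i$ we have $\varrho^2=1$ and $a\varrho=(-1)^{|a|}\varrho a$. In the super wreath product let $a_k$ be $a$ in position $k$; then $a_kd_l=(-1)^{|a||d|}d_la_k$ for $k\ne l$, and $s_ka_k=a_{k+1}s_k$. Set
$$\iota_k(a)=\varrho_1^{|a|}\cdots\varrho_{k-1}^{|a|}a_k,\qquad s_k'=s_kg_k,\qquad g_k=\sum_{i,j}(-1)^{b(i)b(j)}(e_i)_k(e_j)_{k+1}.$$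

- $\iota_k$ is an algebra homomorphism, since the $\varrho_l$ are even.
- For $k<l$, $\iota_k(a)$ and $\iota_l(d)$ commute: exchanging $a_k$ with $d_l$ gives $(-1)^{|a||d|}$, and exchanging $a_k$ with $\varrho_k^{|d|}$ gives the same sign.
- For $a\in e_iZ_Ie_j$, $g_ka_k=a_k\varrho_{k+1}^{|a|}g_k$, since $b(i)b(l)=|a|b(l)+b(j)b(l)$. So $s_k'\iota_k(a)=\varrho_1^{|a|}\cdots\varrho_{k-1}^{|a|}s_ka_k\varrho_{k+1}^{|a|}g_k=\varrho_1^{|a|}\cdots\varrho_k^{|a|}a_{k+1}s_kg_k=\iota_{k+1}(a)s_k'$.
- $g_k$ commutes with $s_k$, so $s_k'^2=g_k^2=1$; hence also $s_k'\iota_{k+1}(a)=\iota_k(a)s_k'$.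
- For $l\ne k,k+1$, $s_k'$ commutes with $\iota_l(d)$; for $l>k+1$ the factor $\varrho_k^{|d|}\varrho_{k+1}^{|d|}$ is symmetric.
- Distant $s_k'$ commute. In $s_1's_2's_1'$ and in $s_2's_1's_2'$ each pair of positions crosses once, so on $e_{i_1}\otimes e_{i_2}\otimes e_{i_3}$ both equal the braid element times $(-1)^{b_1b_2+b_1b_3+b_2b_3}$, $b_l=b(i_l)$.

This gives a homomorphism from the ordinary to the super wreath product. Its image contains all $(e_i)_k=\iota_k(e_i)$, hence the invertible elements $\varrho_k,g_k$, hence all $a_k$ and $s_k$. It is surjective, and the dimensions agree. $\square$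

## 5. A projective of norm $4$ at $\Lambda_0-2\delta$ for $\mathfrak{sl}_2$

The natural first try is $w=1$, i.e. $\lambda=\Lambda_0-n\delta$. For $\mathfrak{sl}_2$ and $n=1$ it works (Section 2). For $n=2$ it fails, for any homogeneous $Q$.

**Proposition 5.1.** For $\mathfrak g=\mathfrak{sl}_2$ and any homogeneous $Q$, $R^{\Lambda_0}_{Q,\Lambda_0-2\delta}$ is not Morita equivalent to $B'_\Gamma(2)$.

*Proof.* $B'_\Gamma(2)\cong Z\wr S_2$ with $Z=\mathbb C[c]/(c^2)$. Its idempotents $e_\pm=\frac12(1\pm s)$ satisfy $e_\pm(Z\wr S_2)e_\pm\cong(Z\otimes Z)^{S_2}$, with basis $1,c_1+c_2,c_1c_2$ and local, while $e_\mp(Z\wr S_2)e_\pm$ corresponds to the anti-invariants, spanned by $c_1-c_2$. So they are primitive and inequivalent, and the Cartan matrix is $\begin{pmatrix}3&1\\1&3\end{pmatrix}$. A projective module with multiplicities $x,y\ge0$ has $\dim\mathrm{End}=3x^2+2xy+3y^2=2(x^2+y^2)+(x+y)^2$. If this is $4$, then $(x+y)^2$ is even and at most $4$. The value $4$ would force $x=y=0$,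 absurd; the value $0$ gives $x^2+y^2=2$, so $(x,y)=\pm(1,-1)$. So no projective $Z\wr S_2$-module has a $4$-dimensional endomorphism ring.

On the other side take the projective $F_1F_0F_1F_0\mathbb C$ and compute with (K3), $v=v_{\Lambda_0}$, for which $f_1v=0$, $f_0^2v=0$, $(f_0v,f_0v)=1$.

- $\langle\Lambda_0-\alpha_0,\alpha_1^\vee\rangle=2$ and $e_1f_0v=0$, so $e_1f_1f_0v=2f_0v$ and $f_1f_0v$ has norm $2$.
- $y:=f_0f_1f_0v$: since $e_0f_1f_0v=f_1v=0$ and $\langle\Lambda_0-\delta,\alpha_0^\vee\rangle=1$, $y$ has norm $2$.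
- $e_1y=f_0e_1f_1f_0v=2f_0^2v=0$ and $\langle\Lambda_0-2\alpha_0-\alpha_1,\alpha_1^\vee\rangle=2$, so $f_1y$ has norm $2(y,y)=4$.

Hence $\dim\mathrm{End}(F_1F_0F_1F_0\mathbb C)=4$. Morita equivalence preserves endomorphism rings of projectives, a contradiction. $\square$

We can see what goes wrong. We want $F_\delta=\bigoplus_{\mathbf j}F_{\mathbf j}$ to be built from good words only, so that $H_n$ acts. But after one step, at $\Lambda_0-\delta$, the functor $F_1$ is not zero: by (5) with $\gamma=0$, $k=1$, $\theta=\alpha_1$ the number is $1+0-1=0$, so $\Lambda_0-\delta-\alpha_1$ is a weight. The word $10$ contributes.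

Formula (5) also shows the remedy. At $t_\gamma\Lambda_0-k\delta$ the number for $\theta=\alpha_i$, $i\in I$, is $k+(\gamma,\alpha_i)-1$, which is negative for all $k\le n-1$ once $(\gamma,\alpha_i)\le-(n-1)$. So we translate by an antidominant $\gamma$. For $\mathfrak{sl}_2$, $n=2$ we may take $\gamma=-\alpha_1$, i.e. $\lambda=\Lambda_0-(3\alpha_0+4\alpha_1)$.

## 6. The algebra $B=R^{\Lambda_0}(\delta)$

This section shows that the coefficient algebra $B$ is Morita equivalent to $Z_I$.

For $i\in I$ we have $\Lambda_0-\delta+\alpha_i=t_{\alpha_i}\Lambda_0$. Let $N_i=F_{j_r}^{(a_r)}\cdots F_{j_1}^{(a_1)}\mathbb C$ be the projective of Proposition 3.1 for this weight, $v_i=[N_i]$, and $P_i=F_iN_i$. Let $\varepsilon_i\in R(\delta)$ be the idempotent of the divided-power word $j_1^{(a_1)}\cdots j_r^{(a_r)}i$ and $e_i$ its image in $B$. Then $P_i=Be_i$, and the $e_i$ have degree $0$ and are orthogonal (their last letters differ).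

**Step 1 (dimensions: $\dim\mathrm{Hom}(P_i,P_j)=|a_{ij}|$).** By (5), $t_{\alpha_i}\Lambda_0+\alpha_i$ is not a weight (the number is $-2-1$), and $\langle t_{\alpha_i}\Lambda_0,\alpha_i^\vee\rangle=2$. By (K2), $\mathrm{End}(P_i)=\mathrm{Hom}(N_i,E_iF_iN_i)=\mathrm{Hom}(N_i,N_i\oplus q^2N_i)$ is $2$-dimensional, in degrees $0$ and $2$. For $i\ne j$, $(f_iv_i,f_jv_j)=(v_i,f_je_iv_j)=(e_jv_i,e_iv_j)$, and both vectors have weight $\Lambda_0+\alpha_i+\alpha_j-\delta=t_{\alpha_i}\Lambda_0+\alpha_j$.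

- If the integer $a_{ij}$ is $0$, the number in (5) is $-1$: not a weight, so the value is $0$.
- If it is $-1$, this weight is $t_{\alpha_i+\alpha_j}\Lambda_0$, of multiplicity $1$. Moreover $\langle t_{\alpha_i}\Lambda_0,\alpha_j^\vee\rangle=-1$, and $t_{\alpha_i}\Lambda_0-\alpha_j$ is not a weight (the number is $-1-1$). So $f_je_jv_i=v_i$ and $(e_jv_i,e_jv_i)=(v_i,f_je_jv_i)=1$. Hence $E_jN_i$ is the unique indecomposable projective at that weight. So is $E_iN_j$, by symmetry, and the value is $1$.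

**Step 2 (the basic algebra).** The rings $\mathrm{End}(P_i)$ are local, and $\dim\mathrm{Hom}(P_i,P_j)<2$ for $i\ne j$. So the $P_i$ are indecomposable and pairwise non-isomorphic. Their number is $|I|=\dim (V_{\Lambda_0})_{\Lambda_0-\delta}$, so they are all the indecomposable projectives. With $e=\sum_{i\in I}e_i$, $B$ is Morita equivalent to the basic algebra $Z:=eBe$, and
$$e_iZe_i=\mathbb Ce_i\oplus\mathbb Cc_i,\ \deg c_i=2,\ c_i^2=0;\qquad e_iZe_j=\mathbb Ca_{ij}\ (i\sim j);\qquad e_iZe_j=0\text{ otherwise }(i\ne j).$$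

**Step 3 (to show: $a_{ij}a_{ji}$ is a nonzero multiple of $c_i$).** It is not invertible in $e_iZe_i$, because $P_i\not\cong P_j$; so it lies in $\mathbb Cc_i$. Next, $c_ja_{ji}=0=a_{ji}c_i$, because $e_jZe_i$ is $1$-dimensional and the $c$'s are nilpotent; and $a_{kj}a_{ji}=0$ for $k\ne i$, as $k\not\sim i$ in a tree. Suppose $a_{ij}a_{ji}=0$. Then $a_{ji}$ and $c_i$ are both killed by the radical, so they lie in $\mathrm{soc}(Ze_i)$. But $P_i=F_iN_i$ is injective by (K4), since $N_i$ is injective over a matrix algebra. So $Ze_i$, indecomposable injective over a basic algebra, has a simple, hence $1$-dimensional, socle. This is a contradiction.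

Hence $Z\cong Z_I$ by Section 4.

**Step 4 (regrading, so that degree arguments become sharp).** We have $\deg a_{ij}+\deg a_{ji}=2$. As $I$ is a tree, there are integers $\varsigma_i$ such that after adding $\varsigma_i-\varsigma_j$ to the degree on $e_i(-)e_j$ all $\deg a_{ij}=1$. We use this regrading throughout: with $e_{\mathbf i}=e_{i_1}\otimes\dots\otimes e_{i_n}$, elements of $e_{\mathbf i}(-)e_{\mathbf j}$, $\mathbf i,\mathbf j\in I^n$, get $\sum_a(\varsigma_{i_a}-\varsigma_{j_a})$ added. Elements of $e_{\sigma\mathbf j}(-)e_{\mathbf j}$, $\sigma\in S_n$, keep their degree. Now $Z=Z_0\oplus Z_1\oplus Z_2$ with $Z_0=\bigoplus\mathbb Ce_i$.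

**Step 5 (the center of $B$).** The center of $B$ is isomorphic to that of $Z$ via $\zeta\mapsto e\zeta$, and the latter is contained in $\bigoplus e_iZe_i$. So the center of $B$ lives in degrees $0$ and $2$.

## 7. Intertwiners in KLR algebras

In Section 1.3 we found $s=\tau-c$ by luck. In general $\tau_{\hat s_1}$ satisfies no simple relations. The elements with clean commutation relations are the intertwiners; they fail to be invertible, which Sections 8 and 9 repair.

**Step 1 (a filtration by the number of crossings).** Let $\mathcal F_l\subset R(\beta)e(\mathbf j)$ be the span of all products of polynomials and at most $l$ factors $\tau_k$. Then $\mathcal F_l=\sum_{\ell(v)\le l}\tau_v\mathbb C[x]e(\mathbf j)$, by induction on $l$: polynomials move to the right modulo $\mathcal F_{l-1}$; two reduced words of the same $v$ give the same product modulo $\mathcal F_{\ell(v)-1}$, since the error term in the braid relation contains no $\tau$; and a non-reduced word of length $l$ can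 be brought by braid moves, modulo $\mathcal F_{l-1}$, to one containing some $\tau_k^2$, which is a polynomial.

**Step 2 (definition and action on polynomials).** Fix a total order on $\hat I$. For $i\ne j$ let $g_{ij}(u,v)=Q_{ij}(v,u)$ if $i<j$ and $g_{ij}=1$ if $i>j$; then $g_{ji}(u,v)g_{ij}(v,u)=Q_{ij}(u,v)$. On $\bigoplus_{\mathbf j}\mathbb C[x]e(\mathbf j)$ the element $\tau_k$ acts by $fe(\mathbf j)\mapsto\partial_k(f)e(\mathbf j)$ if $j_k=j_{k+1}$, and by $fe(\mathbf j)\mapsto g_{j_kj_{k+1}}(x_k,x_{k+1})\,s_k(f)\,e(s_k\mathbf j)$ otherwise. This is the polynomial representation of (K1). Put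
$$\varphi_ke(\mathbf j)=(\tau_k(x_k-x_{k+1})+1)e(\mathbf j)\ \text{ if }j_k=j_{k+1},\qquad\varphi_ke(\mathbf j)=\tau_ke(\mathbf j)\ \text{ otherwise.}$$
If $j_k=j_{k+1}$, then $\varphi_k$ sends $f$ to $(-s_kf-f)+f=-s_kf$. So in all cases, with $g_{ii}=-1$,
$$\varphi_k(fe(\mathbf j))=g_{j_kj_{k+1}}(x_k,x_{k+1})\,s_k(f)\,e(s_k\mathbf j).$$

**Step 3 (braid relations, so that $\varphi_w$ is defined).** Applying the formula three times, both $\varphi_1\varphi_2\varphi_1$ and $\varphi_2\varphi_1\varphi_2$ send $fe(\mathbf j)$ to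
$$g_{j_2j_3}(x_1,x_2)\,g_{j_1j_3}(x_1,x_3)\,g_{j_1j_2}(x_2,x_3)\,(s_1s_2s_1f)\,e(j_3j_2j_1).$$
By faithfulness the $\varphi_k$ satisfy the braid relations (distant ones clearly commute), so $\varphi_w$ is well defined and $\varphi_v\varphi_w=\varphi_{vw}$ if lengths add. The same formula and faithfulness give
$$\varphi_wx_l=x_{w(l)}\varphi_w,\qquad\varphi_we(\mathbf j)=e(w\mathbf j)\varphi_w,$$
and $\varphi_k^2e(\mathbf j)=e(\mathbf j)$ if $j_k=j_{k+1}$, $\varphi_k^2e(\mathbf j)=Q_{j_kj_{k+1}}(x_k,x_{k+1})e(\mathbf j)$ otherwise.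

**Step 4 (intertwiners move crossings).** If $w(k+1)=w(k)+1$, then $\varphi_w\tau_k=\tau_{w(k)}\varphi_w$. Indeed $ws_k=s_{w(k)}w$ with lengths adding on both sides, so $\varphi_w\varphi_k=\varphi_{w(k)}\varphi_w$. On $e(\mathbf j)$ with $j_k\ne j_{k+1}$ this is the claim. If $j_k=j_{k+1}$, it says $(\varphi_w\tau_k-\tau_{w(k)}\varphi_w)(x_k-x_{k+1})e(\mathbf j)=0$, and right multiplication by $x_k-x_{k+1}$ is injective on $R(\beta)e(\mathbf j)$ by (K1).

**Step 5 (leading term).** Expand $\varphi_w$ along a reduced word and move polynomials to the right. The factor $x_k-x_{k+1}$ at the crossing of strands $a<b$ becomes $x_a-x_b$ at the right end, so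
$$\varphi_we(\mathbf j)\in\tau_w\!\!\prod_{a<b,\ w(a)>w(b),\ j_a=j_b}\!\!(x_a-x_b)\,e(\mathbf j)+\mathcal F_{\ell(w)-1}.\tag{6}$$

## 8. Normalized intertwiners over the localized $H_n$

**Step 1 (block intertwiners).** Let $R_\sigma\in H_n$ be the image of $\varphi_{\hat\sigma}e(\delta^n)$, $R_k=R_{s_k}$. Since $\hat\sigma$ is increasing by steps of $1$ inside blocks, Section 7 gives $R_\sigma d=\sigma(d)R_\sigma$ for $d\in D_n$, where $\sigma$ moves the $a$-th factor to position $\sigma(a)$; and $R_\sigma R_\rho=R_{\sigma\rho}$ if lengths add.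

For $a\ne b$ let $\Psi_{ab}=\prod(x-x')$ over equally colored pairs, $x$ in block $a$, $x'$ in block $b$. It is symmetric within colors in each block, hence central in $D_n$. Let $\Psi_\sigma=\prod_{a<b,\ \sigma(a)>\sigma(b)}\Psi_{ab}$. Then
$$R_\sigma\in\tau_{\hat\sigma}\Psi_\sigma+\sum_{\ell(\rho)<\ell(\sigma)}\tau_{\hat\rho}D_n.\tag{7}$$
To see this, take (6) for $w=\hat\sigma$ and $\mathbf j$ with good blocks. The product there is $\Psi_\sigma$. For the remainder, write $v=v'y$ with $v'$ a minimal coset representative and $y\in S_m^n$; then $\tau_v\in\tau_{v'}\tau_y+\mathcal F_{\ell(v)-1}$. So by induction on $l$ the image of $\mathcal F_l$ in $\Delta^{\circ n}$ lies in $\sum_{\ell(v')\le l}\tau_{v'}D_n$. Apply $e(\delta^n)$: by the proof of (3) only $v'=\hat\rho$ survive, with $m^2\ell(\rho)<m^2\ell(\sigma)$.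

**Step 2 (a central element to invert).** Put $M=\sum_{i\in\hat I}n_i^2$. Each $\Psi_{ab}$ is monic of degree $M$ in $z_a$ and central in $D_n=B^{\otimes n}[z_1,\dots,z_n]$, hence a non-zero-divisor. Let $\mathrm{disc}=\prod_{a<b}(z_a-z_b)^2$. It commutes with $D_n$ and, being symmetric, with all $R_\sigma$. By induction on $\ell(\sigma)$, commuting (7) with $\mathrm{disc}$ gives $[\mathrm{disc},\tau_{\hat\sigma}]\Psi_\sigma=0$. Right multiplication by $\Psi_\sigma$ is injective on the free right $D_n$-module $H_n$, so $[\mathrm{disc},\tau_{\hat\sigma}]=0$. Thus $\mathrm{disc}$ is central in $H_n$ and, by freeness, a non-zero-divisor. The superscript "loc" denotes inverting it. The elements $x_k-x_1\in B$ commute and are nilpotent (positive degree, $B$ finite-dimensional), so $\Psi_{ab}=(z_a-z_b)^M+\text{nilpotent}$ is invertible in $D_n^{loc}$.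

**Step 3 (normalization).** Put $r_\sigma=R_\sigma\Psi_\sigma^{-1}$, $r_k=r_{s_k}=R_k\Psi_{k,k+1}^{-1}$. Then:

- $r_\sigma d=\sigma(d)r_\sigma$ for $d\in D_n^{loc}$.
- If lengths add in $\sigma\rho$, then $r_\sigma r_\rho=R_{\sigma\rho}\big(\rho^{-1}(\Psi_\sigma)\Psi_\rho\big)^{-1}=r_{\sigma\rho}$. Indeed the inversions $a<b$ of $\sigma\rho$ are those of $\rho$ together with the pairs $a<b$ for which $(\rho(a),\rho(b))$ is an inversion of $\sigma$; since lengths add, each inversion of $\sigma$ arises in this way. In particular the $r_k$ satisfy the braid relations.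
- $r_\sigma\in\tau_{\hat\sigma}+\sum_{\ell(\rho)<\ell(\sigma)}\tau_{\hat\rho}D_n^{loc}$, hence $H_n^{loc}=\bigoplus_\sigma\tau_{\hat\sigma}D_n^{loc}=\bigoplus_\sigma r_\sigma D_n^{loc}$.
- $r_k$ is $T_t$-invariant of degree $0$: equally colored $\varphi$'s have degree $0$, so by (1) $\deg R_k=\sum_{i\ne j}(-a_{ij})n_in_j=2M=\deg\Psi_{k,k+1}$. Also $\deg\tau_{\hat s_k}=-(\delta,\delta)=0$.

**Step 4 (the square of $r$).** Take $n=2$, $r=r_1$, $R=R_1$, $\Psi=\Psi_{12}$, $u=z_1-z_2$. Write the variables of block 1 as $x=z_1+y$ and those of block 2 as $x'=z_2+y'$, with $y,y'$ in the two copies of $B$. The power sums $p^{(i)}_l=\sum y^l$ over color $i$ are central in $B$ of degree $2l$. Since the center of $B$ lives in degrees $0,2$ (Section 6, Step 5),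
$$p_l^{(i)}=0\ (l\ge2),\qquad \pi_i\pi_j=0\quad\text{for}\quad\pi_i:=p_1^{(i)};$$
let $\pi'_i$ be the copy of $\pi_i$ in the second factor. For colors $i,j$ (possibly equal), $\sum_{y,y'}(y-y')^l=\sum_k\binom lk(-1)^{l-k}p^{(i)}_kp'^{(j)}_{l-k}$ with $p_0^{(i)}=n_i$. This is $n_j\pi_i-n_i\pi'_j$ for $l=1$, $-2\pi_i\pi'_j$ for $l=2$, and $0$ for $l\ge3$. Inserting it in $\sum_{y,y'}\log(1+(y-y')/u)$,
$$\prod_{y\text{ col. }i,\ y'\text{ col. }j}(u+y-y')=u^{n_in_j}\exp\Big(\frac{n_j\pi_i-n_i\pi'_j}{u}+\frac{\pi_i\pi'_j}{u^2}\Big).\tag{8}$$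
Hence $\Psi^2=u^{2M}\exp\big(\sum_i2n_i(\pi_i-\pi'_i)/u+2\sum_i\pi_i\pi'_i/u^2\big)$.

For $R^2$ note $\hat s_1^{-1}=\hat s_1$, so $R^2$ is the image of $\varphi_{\hat s_1^{-1}}\varphi_{\hat s_1}$. Cancel successively the innermost squares $\varphi_k^2$ and move the resulting polynomials to the right; the pair of strands $x$ in block 1, $x'$ in block 2 of colors $i\ne j$ contributes $Q_{ij}(x,x')$. By (2), (8) and (1),
$$R^2=\prod_{i\ne j}\prod_{y,y'}Q_{ij}(x,x')=\Big(\prod_{i\ne j}c_{ij}^{n_in_j}\Big)u^{2M}\exp\Big(\sum_i\frac{2n_i(\pi_i-\pi'_i)}u-\sum_{i\ne j}\frac{a_{ij}\pi_i\pi'_j}{u^2}\Big).$$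
Since $s_1(\Psi)=\Psi_{21}=(-1)^M\Psi$, we have $r^2=R^2s_1(\Psi)^{-1}\Psi^{-1}=(-1)^MR^2\Psi^{-2}$. The powers of $u$ and the $1/u$ terms cancel. The sign is $(-1)^{M+\sum_{i<j}a_{ij}n_in_j}=(-1)^{(\delta,\delta)/2}=1$. With $\kappa'=\sum_{i,j}a_{ij}\pi_i\pi'_j\in B\otimes B$, which satisfies $\kappa'^2=0$,
$$r^2=1-\kappa'u^{-2}.\tag{9}$$

For $\hat{\mathfrak{sl}}_2$ we have $\pi_0=0$, $\pi_1=y$, so $\kappa'=2y_1y_2$. So $r$ is almost an involution, but it has a pole and its square is not $1$. The next section removes both defects at once.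

## 9. The symmetric group inside the truncated algebra

Let $e^{(n)}=e^{\otimes n}$, $H_n'=e^{(n)}H_ne^{(n)}$, $D_n'=e^{(n)}D_ne^{(n)}=Z^{\otimes n}[z_1,\dots,z_n]$. The $r_\sigma$ commute with $e^{(n)}$; writing $r_\sigma$ for $r_\sigma e^{(n)}$, $H_n'^{loc}=\bigoplus r_\sigma D_n'^{loc}$. By (3), $H_n\cap D_n^{loc}=D_n$, so $H_n'\cap D_n'^{loc}=D_n'$.

**Step 1 (subtract the polar part of $r$; $n=2$).** Let
$$t'=\sum_{i,j}(e_j\otimes e_i)\tau_{\hat s_1}(e_i\otimes e_j)\in H_2',\qquad \tilde q=r-t'=\sum_{i,j}(e_j\otimes e_i)(r-\tau_{\hat s_1})(e_i\otimes e_j)\in D_2'^{loc};$$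
the two forms of $\tilde q$ agree because $r(e_i\otimes e_j)=(e_j\otimes e_i)r$, and $r-\tau_{\hat s_1}\in D_2^{loc}$ by Section 8, Step 3. The element $\tilde q$ has degree $0$, also after regrading, since its components lie in $e_{\sigma\mathbf j}(-)e_{\mathbf j}$; and it is $T_t$-invariant. An element of $D_2'^{loc}=(Z\otimes Z)[u^{\pm1}][z_2]$ invariant under all $z_2\mapsto z_2+t$ lies in $(Z\otimes Z)[u^{\pm1}]$. As $\deg u=2$ and $Z\otimes Z$ lives in degrees $0$ to $4$,
$$\tilde q=\kappa_0+\kappa_1u^{-1}+\kappa_2u^{-2},\quad\kappa_l\in(Z\otimes Z)_{2l};\qquad s:=r-\kappa_1u^{-1}-\kappa_2u^{-2}=t'+\kappa_0\in H_2'.$$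

**Step 2 (integrality criterion).** $H_2'=D_2'\oplus sD_2'$. To see this, write $h\in H_2'$ as $\alpha+r\beta$ with $\alpha,\beta\in D_2'^{loc}$. Then $\beta$ is the coefficient of $\tau_{\hat s_1}$ in (3), so $\beta\in D_2\cap D_2'^{loc}=D_2'$, and $h-s\beta\in H_2'\cap D_2'^{loc}=D_2'$. Likewise, if $\alpha+\beta s\in H_2'$ with $\alpha,\beta\in D_2'^{loc}$, then $\alpha,\beta\in D_2'$, since the coefficient of $\tau_{\hat s_1}$ is the flip of $\beta$. Write $d^{sw}$ for the flip of $d\in Z\otimes Z$.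

**Step 3 (relations for $s$: every pole must vanish).**

- For $d\in Z\otimes Z$, $rd=d^{sw}r$ gives $sd-d^{sw}s=-(\kappa_1d-d^{sw}\kappa_1)u^{-1}-(\kappa_2d-d^{sw}\kappa_2)u^{-2}\in H_2'\cap D_2'^{loc}=D_2'$. It is purely polar, so $sd=d^{sw}s$.
- $sz_1-z_2s=-\kappa_1-\kappa_2u^{-1}\in D_2'$, so $\kappa_2=0$. With $\kappa:=\kappa_1$, $sz_1=z_2s-\kappa$.
- $s=r-\kappa u^{-1}$ and $r\kappa u^{-1}=-\kappa^{sw}u^{-1}r$, so by (9)
$$s^2=r^2+(\kappa^{sw}-\kappa)u^{-1}r+\kappa^2u^{-2}=1+(\kappa^{sw}-\kappa)u^{-1}s+\big(\kappa^2-\kappa'+(\kappa^{sw}-\kappa)\kappa\big)u^{-2},$$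
where $1=e^{(2)}$ and $\kappa'$ is truncated. As $s^2\in H_2'$, Step 2 forces all polar terms to vanish: $\kappa^{sw}=\kappa$ and $s^2=1$.

For $\hat{\mathfrak{sl}}_2$, relations (4) show $\kappa=-c(y_1+y_2)$, which is symmetric with $\kappa^2=2y_1y_2=\kappa'$, as it must be.

**Step 4 (general $n$).** Let $s_k\in H_n'$ be the image of $s$ in positions $k,k+1$ (Lemma 1.6(c)), i.e. $s_k=r_k-\kappa_{k,k+1}(z_k-z_{k+1})^{-1}$. Then
$$s_k^2=1,\quad s_kd=s_k(d)s_k\ (d\in Z^{\otimes n}),\quad s_kz_k=z_{k+1}s_k-\kappa_{k,k+1},\quad s_kz_l=z_ls_k\ (l\ne k,k+1),\tag{10}$$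
and distant $s_k$ commute.

**Step 5 (a basis of $H'_n$).** For a fixed reduced expression of $\sigma$ let $s_\sigma$ be the product of the $s_k$. A product of fewer than $\ell(\sigma)$ factors $r_k$ and elements of $D_n'^{loc}$ lies in $\sum_{\ell(\rho)<\ell(\sigma)}r_\rho D_n'^{loc}$, by the braid relations and $r_k^2\in D_n'^{loc}$. So $s_\sigma\in r_\sigma+\sum_{\ell(\rho)<\ell(\sigma)}r_\rho D_n'^{loc}$. We claim
$$H_n'=\bigoplus_\sigma s_\sigma D_n'.\tag{11}$$
For $h=\sum r_\sigma x_\sigma\in H_n'$ and $\rho$ of maximal length in the support, $x_\rho$ is the coefficient of $\tau_{\hat\rho}$ in (3), so $x_\rho\in D_n\cap D_n'^{loc}=D_n'$. Subtracting $s_\rho x_\rho$ removes $r_\rho$ and changes only coefficients at shorter elements; repeat. For independence, if $\sum s_\sigma d_\sigma=0$ and $\rho$ has maximal length among the $\sigma$ with $d_\sigma\ne0$, the coefficient of $r_\rho$ is $d_\rho$, so $d_\rho=0$, a contradiction.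

**Step 6 (braid relation, by degrees).** Let $X=s_1s_2s_1-s_2s_1s_2\in H_3'$, of degree $0$. By (11) $X=\sum s_\rho d_\rho$ with $d_\rho\in D_3'=Z^{\otimes3}[z_1,z_2,z_3]$ of degree $0$, so $d_\rho\in Z_0^{\otimes3}$. Let $N=(Z^{\otimes3})_{>0}$ and $N^{loc}=N[z_1,z_2,z_3]^{loc}$, an $S_3$-stable ideal of $D_3'^{loc}$. Then $\mathcal N=\bigoplus r_\rho N^{loc}$ is a two-sided ideal of $H_3'^{loc}$: elements of $D_3'^{loc}$ and $r_k$'s move past $r_\rho$ and $N^{loc}$ by $r_\rho d=\rho(d)r_\rho$, the braid relations and $r_k^2\in D_3'^{loc}$. Modulo $\mathcal N$, $s_k\equiv r_k$ and $s_\rho\equiv r_\rho$. So $X\equiv r_1r_2r_1-r_2r_1r_2=0$, and also $X\equiv\sum r_\rho d_\rho$. Hence $d_\rho\in Z_0^{\otimes3}\cap N^{loc}=0$ for all $\rho$, and $X=0$. By Lemma 1.6(c) the braid relations hold in all $H'_n$.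

Together with (10) and (11): there is an algebra homomorphism $Z\wr S_n\to H_n'$, and its image together with $z_1,\dots,z_n$ generates $H_n'$.

## 10. Proof of Theorem A

Let $n\ge1$ and $(\gamma,\alpha_i)\le-(n-1)$ for $i\in I$. Put $\mathcal C_k=R^{\Lambda_0}_{t_\gamma\Lambda_0-k\delta}$-mod and $\beta=\Lambda_0-t_\gamma\Lambda_0$. Let $L\in\mathcal C_0$ be the simple module; by Proposition 3.1 it is graded, projective and injective, and $u_\gamma=[L]$ has norm $1$.

**Step 1 (only good words act).** For $0\le k\le n-1$ and $i\in I$ the number in (5) for $\theta=\alpha_i$ is $k+(\gamma,\alpha_i)-1<0$, so $F_i=0$ on $\mathcal C_k$. Hence $\mathrm{pr}(X\circ R(\delta)e(\mathbf j))=F_{\mathbf j}X=0$ for $X\in\mathcal C_k$ and $\mathbf j$ not good. The kernel of $R(\delta)\to C_\delta$ is a quotient of a sum of copies of such $R(\delta)e(\mathbf j)$. As $\circ$ is exact and $\mathrm{pr}$ is right exact,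
$$F_\delta X:=\mathrm{pr}(X\circ R(\delta))=\mathrm{pr}(X\circ\Delta),\qquad\mathrm{pr}(X\circ R(\delta)\varepsilon_i)=\mathrm{pr}(X\circ C_\delta\varepsilon_i).$$

**Step 2 (the functors $G_i$).** Let $G_i=\mathrm{pr}(-\circ\Delta e_i):\mathcal C_k\to\mathcal C_{k+1}$, $0\le k\le n-1$, with $e_i\in B\subset C_\delta$. It is a direct summand of $F_\delta=\bigoplus_{\mathbf j}F_{\mathbf j}$, so it preserves projectives and injectives. We want its class in $K_0$. The graded projective $C_\delta$-modules $C_\delta e_i$ and $C_\delta\varepsilon_i$ have the same reduction $Be_i$ modulo the central element $z=x_1$ of degree $2$. The identity of $Be_i$ lifts to a degree-$0$ map $C_\delta e_i\to C_\delta\varepsilon_i$, surjective by the graded Nakayama lemma. It is bijective, since both sides have the finite graded dimension of $Be_i\otimes\mathbb C[z]$. So on $\mathcal C_k$, $G_i\cong F_iF_{j_r}^{(a_r)}\cdots F_{j_1}^{(a_1)}$, and $[G_i]$ is the action of some $y_i\in U(\mathfrak n^-)_{-\delta}$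 with $y_iv_{\Lambda_0}=[P_i]$.

**Step 3 (dimensions of Hom spaces).** Order a PBW basis of $U(\mathfrak n^-)$ with the root vectors of $-\alpha$, $\alpha\in\Phi_+$, on the right. A monomial of weight $-\delta$ has exactly one factor whose root involves $\alpha_0$, of root $\alpha-\delta$ with $\alpha\in\Phi\cup\{0\}$ ($\Phi$ the roots of $\mathfrak g$), and the other factors have negative finite roots of sum $-\alpha$. So either $\alpha=0$, and the monomial is a single factor in $\mathfrak h\otimes t^{-1}$, or $\alpha\in\Phi_+$ and there are further factors on the right. Hence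
$$U(\mathfrak n^-)_{-\delta}\subset\mathfrak h\otimes t^{-1}+\sum_{i\in I}U(\mathfrak n^-)f_i .$$
The second summand kills $v_{\Lambda_0}$ and, by Step 1, $V_{t_\gamma\Lambda_0-k\delta}$ (weight spaces of $V_{\Lambda_0}$) for $k\le n-1$. So on these spaces $y_i$ acts as $h_i'\otimes t^{-1}$ for one fixed $h_i'\in\mathfrak h$. The adjoint of $h\otimes t^{-1}$ is $h\otimes t$; at level one $[h\otimes t,h'\otimes t^{-1}]=(h,h')$; the $h\otimes t^{-1}$ commute; and $h\otimes t$ kills $v_{\Lambda_0}$ and $u_\gamma$, since $\Lambda_0+\delta$ and $t_\gamma\Lambda_0+\delta$ are not weights. At $v_{\Lambda_0}$ this gives $(h'_i,h'_j)=([P_i],[P_j])=|a_{ij}|$. At $u_\gamma$, moving the $h\otimes t$ one at a time to the right, for $\mathbf i,\mathbf j\in I^n$ and $G_{\mathbf i}=G_{i_n}\cdots G_{i_1}$,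
$$\dim\mathrm{Hom}(G_{\mathbf i}L,G_{\mathbf j}L)=\sum_{\sigma\in S_n}\prod_a|a_{i_a,j_{\sigma(a)}}|=\dim e_{\mathbf i}(Z\wr S_n)e_{\mathbf j}.\tag{12}$$
The same holds with $n$ replaced by any $n'$ with $1\le n'\le n$. Let
$$M_n=\bigoplus_{\mathbf i\in I^n}G_{\mathbf i}L=\mathrm{pr}(L\circ(\Delta e)^{\circ n}),\qquad A_n'=\mathrm{End}(M_n)^{op}.$$
Summing (12), $\dim A_n'=\dim(Z\wr S_n)$.

**Step 4 (preparation for surjectivity: a restriction of $L\circ\Delta^{\circ n}$).** Claim: $e(\beta,n\delta)(L\circ\Delta^{\circ n})=L\boxtimes\Delta^{\circ n}$. The module $L\circ\Delta^{\circ n}$ is the direct sum of the spaces $\tau_w(e(\mathbf j')L\boxtimes e(\mathbf j'')\Delta^{\circ n})$, $w$ a minimal coset representative. If such a nonzero space is not killed by $e(\beta,n\delta)$, the initial part of weight $\beta$ of the shuffle $w(\mathbf j'\mathbf j'')$ consists of a prefix of $\mathbf j'$ of weight $\beta-\theta$ and a prefix of $\mathbf j''$ of weight $\theta$. Then $e(\beta-\theta,\theta)L\ne0$,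 on which $R(\beta-\theta)$ acts through $R^{\Lambda_0}(\beta-\theta)$, so $t_\gamma\Lambda_0+\theta$ is a weight. As $\mathbf j''$ is a shuffle of $n$ good words, $\theta=\sum_b\theta_b$ with each $\theta_b$ either $0$ or $\delta-\eta_b$, $\eta_b\in\sum_{i\in I}\mathbb N\alpha_i$. So $\theta=p\delta-\eta$ with $p=\#\{b:\theta_b\ne0\}$ and $\eta\in\sum_I\mathbb N\alpha_i$. Now (5), with $k=0$ and $-\theta=\eta-p\delta$ in place of $\theta$, gives $-p+(\gamma,\eta)-\frac12(\eta,\eta)\ge0$. Since $(\gamma,\eta)\le0$, we get $p=0$, so $\theta=0$ and $w=1$.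

**Step 5 ($H_n'\to A_n'$ is surjective).** Let $Y=\mathrm{pr}(L\circ R(\delta)^{\circ n})$; by Step 1, applied $n$ times, $Y=\mathrm{pr}(L\circ\Delta^{\circ n})$. By Step 4, $e(\beta,\delta^n)Y$ is a quotient of $L\boxtimes e(\delta^n)\Delta^{\circ n}=L\boxtimes H_n$. Since $L\circ R(\delta)^{\circ n}$ is induced from $L\boxtimes R(\delta)^{\otimes n}$, Frobenius reciprocity gives
$$\mathrm{End}(Y)=\mathrm{Hom}_{R(\beta)\otimes R(\delta)^{\otimes n}}\big(L\boxtimes R(\delta)^{\otimes n},e(\beta,\delta^n)Y\big)=\mathrm{Hom}_{R(\beta)}\big(L,e(\beta,\delta^n)Y\big).$$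
As $L$ is simple, finite-dimensional, with $\mathrm{End}(L)=\mathbb C$, every $R(\beta)$-quotient of $L\otimes H_n$ has the form $L\otimes U''$ with $H_n\twoheadrightarrow U''$, and $\mathrm{Hom}_{R(\beta)}(L,L\otimes U'')=U''$. So $H_n\to\mathrm{End}(Y)^{op}$, $h\mapsto(l\otimes1\mapsto l\otimes h)$, is surjective. It is the algebra map obtained by applying $\mathrm{pr}(L\circ-)$ to $\mathrm{End}(\Delta^{\circ n})$, and its kernel is homogeneous because $L$ and $Y$ are graded. Truncating by $e^{(n)}$ gives a surjection $H_n'\to A_n'$ with homogeneous kernel.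

**Step 6 ($n=1$: what becomes of $z$).** For the same $\gamma$, Steps 1–5 apply with $n$ replaced by $1$: $A_1'$ is a quotient of $H_1'=Z[z]$ by a homogeneous ideal, with $\dim e_iA_1'e_j=|a_{ij}|$. So $e_iA_1'e_i$, a graded $2$-dimensional quotient of $\mathbb C[c_i,z]/(c_i^2)$, is spanned by $e_i$ and a one-dimensional degree-$2$ part. For $i\sim j$, $e_iA_1'e_j$ is a graded $1$-dimensional quotient of $a_{ij}\mathbb C[z]$, so $a_{ij}\ne0$ and $za_{ij}=0$. Degrees $\ge3$ vanish. The $G_iL$ are indecomposable (local endomorphism rings) and pairwise non-isomorphic, as $|a_{ij}|<2$ for $i\ne j$. Their number is $|I|=\dim V_{t_\gamma\Lambda_0-\delta}$, so $M_1$ is a progenerator of $\mathcal C_1$. The module $A_1'e_i$ corresponds to $G_iL$, which is injective; so it is injective with simple socle, and this socle is $1$-dimensional.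

*If $|I|\ge2$, then $z\in A_1'$ lies in the image of $Z_2$.* If all $c_i\ne0$ in $A_1'$, then $ze_i\in\mathbb Cc_i$ for all $i$ and we are done. Otherwise some $c_i=0$ in $A_1'$. Then $ze_i\ne0$ spans the degree-$2$ part of $e_iA_1'e_i$ and lies in $\mathrm{soc}(A_1'e_i)$. Let $j$ be a neighbor of $i$. Then $a_{ji}\ne0$ is also in the socle, because $a_{ij}a_{ji}\in\mathbb Cc_i=0$, $a_{kj}a_{ji}=0$ for $k\ne i$, $za_{ji}=0$ and $c_ja_{ji}=0$. So the socle is not simple, a contradiction.

*If $|I|=1$:* either $z\in\mathbb Cc$ in $A_1'$, or $c=0$ and $z^2=0$ in $A_1'$ (degree $4$).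

**Step 7 (general $n$: $A_n'\cong Z_I\wr S_n$).** Elements of $H_1'$ placed in the first tensor factor act on $M_n=(\bigoplus_iG_i)^{n-1}M_1$ by applying the functor $(\bigoplus_iG_i)^{n-1}$ to endomorphisms of $M_1$. So the relations of $A_1'$ hold there.

*Case (a): $z$ lies in the image of $Z$ in $A_1'$.* Then in $A_n'$ the element $z_1$ lies in the image of $Z^{\otimes n}$. By (10), $z_{k+1}=s_kz_ks_k+\kappa_{k,k+1}s_k$, so all $z_k$ lie in the subalgebra generated by $Z^{\otimes n}$ and the $s_k$. Hence $Z\wr S_n\to A_n'$ is surjective, and bijective by (12).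

*Case (b): $|I|=1$, $c=0$ and $z^2=0$ in $A_1'$.* Then in $A_n'$ we have $c_1=0$ (position $1$), so by conjugation with the $s_k$ all $c_k=0$. Since $\kappa\in(Z\otimes Z)_2$ is spanned by $c\otimes1$ and $1\otimes c$, all $\kappa_{k,k+1}=0$ in $A_n'$. So $z_{k+1}=s_kz_ks_k$ and $z_k^2=0$. Thus $A_n'$ is a quotient of $(\mathbb C[z]/(z^2))\wr S_n\cong Z\wr S_n$, hence isomorphic to it by (12).

**Step 8 ($M_n$ is a progenerator).** Modulo the nilpotent ideal generated by $(Z_I^{\otimes n})_{>0}$, $Z_I\wr S_n$ becomes $(\mathbb C^I)^{\otimes n}\rtimes S_n$. So $A_n'$ has as many simple modules as there are $I$-multipartitions of $n$. By (K3), (K5) this is the number of simple modules of $R^{\Lambda_0}_\lambda$, $\lambda=t_\gamma\Lambda_0-n\delta$. The number of isomorphism classes of indecomposable summands of the projective module $M_n$ is the number of simple $A'_n$-modules, so every indecomposable projective is a summand of $M_n$. Hence $M_n$ is a progenerator, and $R^{\Lambda_0}_\lambda$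 is Morita equivalent to $A_n'\cong Z_I\wr S_n\cong B'_\Gamma(n)$ by Lemma 4.3. $\blacksquare$

Since a $\gamma$ as in Theorem A exists for every $n\ge1$, the statement in the Problem is proved (true).

## 11. Reflecting to other chambers, other scalars, and the exceptional weight: Theorem B

**Lemma 11.1.** If $a=\langle\lambda,\alpha_i^\vee\rangle\ge0$ and $\lambda+\alpha_i$ is not a weight, then $R^{\Lambda_0}_\lambda$ and $R^{\Lambda_0}_{s_i\lambda}$ are Morita equivalent.

*Proof.* All functors here are given by finite-dimensional bimodules, so Krull–Schmidt cancellation applies; we ignore shifts. On $R_\lambda^{\Lambda_0}$-mod, $E_i=0$. We show $E_iF_i^{k+1}\cong(F_i^k)^{\oplus(k+1)(a-k)}$ for $0\le k<a$ by induction on $k$. By the induction hypothesis (for $k=0$ by $E_i=0$), $F_iE_iF_i^k\cong(F_i^k)^{\oplus k(a-k+1)}$. On weight $\lambda-k\alpha_i$, the isomorphisms in (K2) add (if $a-2k\ge0$) or cancel (if $a-2k\le0$) $|a-2k|$ copies of $F_i^k$, and $k(a-k+1)+(a-2k)=(k+1)(a-k)$.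 Multiplying up, $E_i^aF_i^a\cong\mathrm{Id}^{\oplus(a!)^2}$. With the divided power $E_i^{(a)}$, $E_i^a\cong(E_i^{(a)})^{\oplus a!}$, this reads $(E_i^{(a)}F_i^{(a)})^{\oplus(a!)^2}\cong\mathrm{Id}^{\oplus(a!)^2}$, so $E_i^{(a)}F_i^{(a)}\cong\mathrm{Id}$. Symmetrically $F_i^{(a)}E_i^{(a)}\cong\mathrm{Id}$ on $R^{\Lambda_0}_{s_i\lambda}$-mod, as $s_i\lambda-\alpha_i=s_i(\lambda+\alpha_i)$ is not a weight. $\square$

**Proof of (1): reflect until $\gamma$ is antidominant enough.** Let $\gamma$ satisfy the condition and $\lambda=t_\gamma\Lambda_0-n\delta$. If not all $(\gamma,\alpha_i)\le-(n-1)$, pick $i\in I$ with $(\gamma,\alpha_i)\ge n$. Then $\langle\lambda,\alpha_i^\vee\rangle=(\gamma,\alpha_i)\ge0$, and $\lambda+\alpha_i$ is not a weight, since the number in (5) is $n-(\gamma,\alpha_i)-1<0$. So Lemma 11.1 applies, and $s_i\lambda=t_{s_i\gamma}\Lambda_0-n\delta$. As $s_i$ permutes $\Phi_+\setminus\{\alpha_i\}$ and $(s_i\gamma,\alpha_i)\le-n$, $s_i\gamma$ again satisfies the condition,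 with one fewer $\alpha\in\Phi_+$ such that $(\cdot,\alpha)\ge n$. After finitely many steps Theorem A applies. For $n=1$ the condition reads "$\le0$ or $\ge1$", which always holds, and every $w\Lambda_0$ is some $t_\gamma\Lambda_0$ by (K5).

**Proof of (2): rescale the generators.** In types $D,E$ the affine diagram is a tree, and homogeneous scalars have the form $Q_{ij}=t_{ij}u+t_{ji}v$ for neighbors $i,j$ in $\hat I$, and $Q_{ij}=t_{ij}=t_{ji}$ if $a_{ij}=0$, with $t_{ij}\in\mathbb C^\times$. Replace $x_ke(\mathbf j)$ by $b_{j_k}x_ke(\mathbf j)$ and $\tau_ke(\mathbf j)$ by $d_{j_kj_{k+1}}\tau_ke(\mathbf j)$, with $d_{ii}=b_i^{-1}$. The first relation is preserved because $d_{ii}b_i=1$, and the quadratic relation holds with $Q'_{ij}(u,v)=d_{ij}d_{ji}Q_{ij}(u/b_i,v/b_j)$. In the braid relation for letters $i,j,i$, $i\ne j$, the left side is multiplied by $d_{ij}d_{ji}d_{ii}$, and the right side for $Q'$ is $d_{ij}d_{ji}b_i^{-1}$ times the old one; for all other words with nonzero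 or zero right side both cubic terms are multiplied by the same product of $d$'s, and the right side is $0$. So $R_Q$ is identified with $R_{Q'}$, compatibly with cyclotomic quotients. As the diagram is a tree, choose $b$ with $t_{ij}/b_i=-t_{ji}/b_j$ on all edges; then $Q'_{ij}(u,v)=d_{ij}d_{ji}(t_{ij}/b_i)(u-v)$ on edges. Finally choose the $d_{ij}$ so that the coefficient is $\pm1$ on edges and $Q'_{ij}=1$ when $a_{ij}=0$. Then $Q'$ is as in (2).

**Proof of (3): combine Section 5 with (1).** The first assertion is Proposition 5.1. For $0\ne\gamma\in\mathbb Z\alpha_1$ we have $(\gamma,\alpha_1)\in2\mathbb Z\setminus\{0\}$, so either $(\gamma,\alpha_1)\le-1$ or $(\gamma,\alpha_1)\ge2$, which is the condition of (1) for $n=2$. So for $\mathfrak{sl}_2$, $n=2$ and $Q$ as in (2), the weights $t_\gamma\Lambda_0-2\delta$ that work are exactly those with $\gamma\ne0$. $\blacksquare$
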